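\title{Closed sets without best approximations in renormed Hilbert and reflexive spaces}

\begin{abstract}
A closed, nonempty, proper subset $K$ of a Banach space is called antiproximinal if no point outside $K$ has a nearest point in $K$. We construct an equivalent norm on the separable Hilbert space for which the epigraph of an explicit Lipschitz function is antiproximinal. On every infinite-dimensional reflexive space such a norm can be taken arbitrarily close to the given one, with the epigraph, the hypograph and the graph of one Lipschitz function all antiproximinal. It follows that a nonzero Banach space has an equivalent norm with an antiproximinal set if and only if it is infinite-dimensional. The construction combines a unit ball with a flat top face and a function that attains its infimum on no homothetic copy of that face.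
\end{abstract}

\section{The question and the results}\label{sec:intro}

All spaces are real, and $\mathbb N=\{1,2,\dots\}$. Let $(X,\|\cdot\|)$ be a Banach space and $K\subseteq X$ a nonempty set. For $x\in X$ put $d_K(x)=\inf\{\|y-x\|:y\in K\}$. A point $y\in K$ is a \emph{best approximation} to $x$ in $K$ if $\|y-x\|=d_K(x)$. We call $K$ \emph{antiproximinal} if $K$ is closed, $\emptyset\ne K\ne X$, and no point of $X\setminus K$ has a best approximation in $K$. In geometric terms, a ball that is inflated around a point outside $K$ never has a first moment of contact with $K$: at radius $d_K(x)$ it still misses $K$, and at every larger radius it meets $K$.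

Whether such sets exist depends first on compactness.

\begin{proposition}\label{prop:simple}
Let $X$ be a Banach space.
\begin{enumerate}
\item[(a)] If $X$ is reflexive and $K\subseteq X$ is nonempty and weakly closed, then every point of $X$ has a best approximation in $K$. This applies to every nonempty closed convex $K$, and, if $\dim X<\infty$, to every nonempty closed $K$.
\item[(b)] If $X$ is not reflexive, then some closed hyperplane of $X$ is antiproximinal.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Take $y_n\in K$ with $\|y_n-x\|\to d_K(x)$. In a reflexive space every bounded sequence has a weakly convergent subsequence, so we may assume that $y_n\to y$ weakly. Then $y\in K$, and $\|y-x\|\le\liminf_n\|y_n-x\|=d_K(x)$ because the norm is weakly lower semicontinuous. Closed convex sets are weakly closed, and in finite dimensions the weak and norm topologies coincide.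

(b) James' theorem says that a Banach space is reflexive if every $\psi\in X^*$ attains its norm, that is, satisfies $|\psi(u)|=\|\psi\|$ for some unit vector $u$. So there is $\psi\in X^*$ with $\|\psi\|=1$ that does not attain its norm. Let $K=\ker\psi$ and $x\notin K$. For every unit vector $u$ with $\psi(u)\neq0$, the point $x-\psi(x)\psi(u)^{-1}u$ lies in $K$ at distance $|\psi(x)|/|\psi(u)|$ from $x$; letting $|\psi(u)|\to1$ gives $d_K(x)\le|\psi(x)|$. If $y\in K$ were a best approximation to $x$, then $0<\|x-y\|\le|\psi(x)|=|\psi(x-y)|$, and $\psi$ would attain its norm at $(x-y)/\|x-y\|$.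
\end{proof}

What remains is the case of an infinite-dimensional reflexive space and a set that is closed but not weakly closed, hence not convex. Single points without best approximation are easy to produce there. In $\ell_2$ with unit vectors $e_n$, the set $K=\{(1+\frac1n)e_n:n\in\mathbb N\}$ is closed, since its points are at mutual distance at least $\sqrt2$, and $d_K(0)=1$ is not attained. But this set is adapted to the single point $0$, and a point close to $2e_1$ has $2e_1$ as its best approximation. How large the set of bad points can be is governed by a property of the norm. The norm has the \emph{Kadec--Klee property} if $\|x_n-x\|\to0$ whenever $x_n\to x$ weakly and $\|x_n\|\to\|x\|$. A Hilbert norm has it, because $\|x_n-x\|^2=\|x_n\|^2-2\langle x_n,x\rangle+\|x\|^2$.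

\begin{theorem}[Lau--Konjagin]\label{thm:LK}
For a reflexive Banach space $X$ the following are equivalent: \emph{(i)} for every closed set $K$ there is a dense set in $X\setminus K$ of points that have best approximations in $K$; \emph{(ii)} the norm of $X$ has the Kadec--Klee property.
\end{theorem}

Thus a reflexive space with a Kadec--Klee norm has no antiproximinal set. When the property fails, the theorem gives a closed set $K$ and a ball in $X\setminus K$ that consists of points without best approximation. The following question, posed as open by Haghshenas \cite{Hag}, asks whether the bad points can fill the whole complement.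

\begin{quote}
Does some reflexive Banach space contain an antiproximinal set? Is this possible for an equivalent norm on a Hilbert space?
\end{quote}

There is a reason to expect a negative answer. If $y$ is a best approximation to $x$, then $y$ is also one to $x'=y+\lambda(x-y)$ for $0<\lambda<1$, since $\|k-x'\|\ge\|k-x\|-\|x-x'\|\ge\lambda\|x-y\|=\|y-x'\|$ for $k\in K$. So $K$ is antiproximinal exactly when no point of $K$ is touched from outside by a ball, however small. The failure of compactness that works for one center and one radius has to be arranged at every place and at every scale at once, in a space whose balls are weakly compact. Nevertheless the answer to both parts is yes, and $K$ can be as tame as the region above a Lipschitz graph. A function $g$ is \emph{$\ell$-Lipschitz} if $|g(u)-g(v)|\le\ell\|u-v\|$ for all $u,v$.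

Let $Y=\ell_2(\mathbb N\times\mathbb N)$ with its Hilbert norm. We view $u=(u_{j,n})\in Y$ as a sequence of \emph{blocks} $u_j=(u_{j,n})_{n\ge1}\in\ell_2$. Let $H=\mathbb R\oplus Y$ be the Hilbert space with norm $(t^2+\|u\|^2)^{1/2}$, and put
\begin{gather}
D=\{u\in Y:\ \|u_j\|\le2^{-j}\text{ for all }j\},\qquad B=\{(t,u)\in H:\ |t|+d_D(u)\le1\},\label{eq:DB}\\
f(u)=\sum_{j\ge1}2^{-j}\inf_{n\ge1}\Big(|u_{j,n}-4^{-j}|+\frac{4^{-j}}n\Big)\qquad(u\in Y),\label{eq:f}
\end{gather}
where $d_D$ is taken in the Hilbert norm of $Y$.

\begin{theorem}\label{thm:hilbert}
The set $B$ is the closed unit ball of an equivalent norm $\|\cdot\|_B$ on the Hilbert space $H$, the function $f$ is Lipschitz, and its epigraph $K=\{(t,u)\in H:\ t\ge f(u)\}$ is antiproximinal in $(H,\|\cdot\|_B)$.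
\end{theorem}

The same mechanism works in every infinite-dimensional reflexive space, after an arbitrarily small change of the norm.

\begin{theorem}\label{thm:reflexive}
Let $(X,\|\cdot\|)$ be an infinite-dimensional reflexive Banach space and $0<\varepsilon<1$. There are an equivalent norm $\|\cdot\|_B$ on $X$ with
\[
(1+\varepsilon)^{-1}\|x\|\le\|x\|_B\le(1-\varepsilon)^{-1}\|x\|\qquad(x\in X),
\]
a decomposition $X=\mathbb Re_0\oplus Y$ with $Y$ a closed hyperplane, and a function $f\colon Y\to\mathbb R$ that is $\varepsilon/4$-Lipschitz for $\|\cdot\|$, such that in $(X,\|\cdot\|_B)$ the epigraph $K_+=\{te_0+u:\ u\in Y,\ t\ge f(u)\}$, the hypograph $K_-=\{te_0+u:\ u\in Y,\ t\le f(u)\}$ and the graph $G=K_+\cap K_-$ are all antiproximinal.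
\end{theorem}

\begin{corollary}\label{cor:class}
For a Banach space $(X,\|\cdot\|)\ne\{0\}$ the following are equivalent:
\begin{enumerate}
\item[(1)] $\dim X=\infty$;
\item[(2)] some equivalent norm on $X$ has an antiproximinal set;
\item[(3)] for every $\delta>0$ there is an equivalent norm $\|\cdot\|'$ on $X$ that has an antiproximinal set and satisfies $(1+\delta)^{-1}\|x\|\le\|x\|'\le(1+\delta)\|x\|$ for all $x\in X$.
\end{enumerate}
\end{corollary}

Both theorems rest on two lemmas. Lemma~\ref{lem:flat} reduces the problem for a ball with a flat top face to a problem about functions: find a Lipschitz function without minimum on every homothetic copy of the face. Lemma~\ref{lem:blocks} solves that problem when the face is built from infinitely many independent blocks. Sections~\ref{sec:hilbert} and~\ref{sec:reflexive} construct the balls. Theorem~\ref{thm:LK} serves only for orientation and for the final remark on sharpness; no proof of a main result uses it.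

New norms will be given by their balls. We use the following standard fact: if $B$ is a closed, convex, symmetric subset of $X$ with $aB_0\subseteq B\subseteq bB_0$, where $B_0$ is the closed unit ball of $\|\cdot\|$ and $0<a\le b$, then the gauge $\|x\|_B=\inf\{\lambda>0:\ x\in\lambda B\}$ is a norm with closed unit ball $B$, and $b^{-1}\|x\|\le\|x\|_B\le a^{-1}\|x\|$.

\section{Balls with a flat top}\label{sec:flat}

Write $X=\mathbb Re_0\oplus Y$, think of $e_0$ as vertical, and let $K$ be the epigraph of a function $g$ on $Y$. Inflate a ball around a point $se_0+x$ below the graph. If the unit ball has a horizontal top face $e_0+F$ with $F\subseteq Y$, then the ball of radius $r$ has a top face at height $s+r$ lying over $x+rF$. A first contact of this face with $K$ occurs over a point where $g$ is smallest on $x+rF$. If $g$ has no minimum there, the face has no first contact. It remains to exclude a first contact elsewhere on the ball, and for this the ball must fall away from its top face more steeply than $g$ can vary. Condition (T2) below says exactly this.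

\begin{lemma}\label{lem:flat}
Let $(X,\|\cdot\|)$ be a Banach space, $\varphi\in X^*$ and $e_0\in X$ with $\varphi(e_0)=1$, and $Y=\ker\varphi$. Let $\|\cdot\|_B$ be an equivalent norm on $X$ with closed unit ball $B$, let $F\subseteq Y$ and $\ell>0$, and assume:
\begin{enumerate}
\item[(T1)] $e_0+F\subseteq B$;
\item[(T2)] whenever $\tau e_0+w\in B$ with $\tau\in\mathbb R$, $w\in Y$, there is $v\in F$ with $\tau+\ell\|w-v\|\le1$.
\end{enumerate}
Let $g\colon Y\to\mathbb R$ be $\ell$-Lipschitz for $\|\cdot\|$, and suppose that $g$ attains its infimum on no set $x+rF$ with $x\in Y$, $r>0$. Then $K=\{te_0+u:\ u\in Y,\ t\ge g(u)\}$ is antiproximinal in $(X,\|\cdot\|_B)$.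
\end{lemma}

\begin{proof}
Every $z\in X$ is uniquely $te_0+u$ with $t=\varphi(z)$ and $u=z-\varphi(z)e_0\in Y$, and $t-g(u)$ depends continuously on $z$. So $K$ is closed. It contains $g(0)e_0$ and not $(g(0)-1)e_0$.

Let $p=se_0+x\notin K$, and let $r$ be the $\|\cdot\|_B$-distance from $p$ to $K$; then $r>0$ because $K$ is closed. Suppose that $te_0+y\in K$ is at distance $r$ from $p$. Then $t=s+r\tau$ and $y=x+rw$ with $\tau e_0+w\in B$. We first move the contact to the top face. Take $v\in F$ as in (T2). Since $g(y)\le t$,
\[
g(x+rv)\le g(y)+\ell r\|w-v\|\le s+r\big(\tau+\ell\|w-v\|\big)\le s+r .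
\]
The point $x+rv$ does not minimize $g$ on $x+rF$, so there is $v'\in F$ with $g(x+rv')<s+r$. The function $\rho\mapsto s+\rho-g(x+\rho v')$ is continuous and positive at $\rho=r$, hence positive at some $r'\in(0,r)$. Then $q=(s+r')e_0+x+r'v'$ lies in $K$, and $q-p=r'(e_0+v')\in r'B$ by (T1). So the distance from $p$ to $K$ is at most $r'<r$, a contradiction.
\end{proof}

The most obvious ball with a flat top is a cylinder. Let $Y$ be a Hilbert space with closed unit ball $B_Y$, and give $\mathbb R\oplus Y$ the norm $\max(|t|,\|u\|)$. Then (T1) and (T2) hold with $F=B_Y$ and every $\ell$, by taking $v=w$. But the lemma has nothing to act on.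

\begin{remark}\label{rem:cylinder}
Every continuous function $g$ on a Hilbert space $Y$ attains its infimum on some closed ball of positive radius. For constant $g$ there is nothing to prove. Otherwise some sublevel set $L=\{g\le c\}$ is closed, nonempty and proper, and by Theorem~\ref{thm:LK} some $x\notin L$ has a best approximation $y\in L$. With $r=\|x-y\|$ we have $g>c$ on the open ball of radius $r$ about $x$, so $g\ge c$ on the closed ball, and $g(y)\le c$.
\end{remark}

So the face cannot be round. The next section finds the shape that it should have.

\section{Functions without minima at any scale}\label{sec:blocks}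

The basic device is visible in one copy of $\ell_2$.

\begin{example}\label{ex:oneblock}
Fix $a>0$, and for $v\in\ell_2$ let
\[
h(v)=\inf_{n\ge1}\Big(|v_n-a|+\frac an\Big).
\]
The $n$-th term is the distance from $v$ to the hyperplane $\{v_n=a\}$ plus a penalty $a/n$. The terms are positive and tend to $a$, because $v_n\to0$. A sequence of positive numbers with a positive limit $a$ has its infimum in $(0,a]$, so $0<h\le a$. Both ingredients matter here: without the penalty $h$ would vanish on the hyperplanes, and with $|v_n|$ in place of $|v_n-a|$ it would vanish identically.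

On a ball of radius $\rho\ge2a$ about any center $x$, the function $h$ has no minimum. Indeed, for large $n$ we have $|x_n|\le a$, so $x+(a-x_n)e_n$ lies in the ball; its $n$-th coordinate is $a$, so $h\le a/n$ at this point. The infimum over the ball is $0$ and is not attained.

On small balls $h$ can have a minimum. If $\|v-ae_2\|\le a/2$, then $|v_n-a|\ge a/2$ for $n\ne2$, and the second term is at least $a/2$ because of its penalty. So $h\ge a/2=h(ae_2)$ on this ball.
\end{example}

One function $h$ handles the radii that are large compared with its scale $a$. To handle all radii we add such functions with scales $a_j\to0$. Two things are then needed. Lowering the $j$-th summand must not raise the others, so the summands should depend on disjoint blocks of coordinates. And from \emph{every} point of $x+rF$ we must be able to reset one block freely without leaving $x+rF$. A round ball does not allow this: at a point of the sphere whose $j$-th block is zero, every change of that block leads outside. A product of balls, such as $D$ in \eqref{eq:DB}, does allow it. In $x+rD$ the $j$-th block has room $r2^{-j}$, and with $a_j=4^{-j}$ the condition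 $r2^{-j}\ge2a_j$ of Example~\ref{ex:oneblock} holds for all large $j$, however small $r$ is.

We carry this out in a form that needs no coordinates. A \emph{block system} in a Banach space $Y$ consists of vectors $e_{j,n}\in Y$, functionals $e^*_{j,n}\in Y^*$ $(j,n\in\mathbb N)$, sets $W_j\subseteq Y$ and a constant $M$ such that
\begin{enumerate}
\item[(B1)] $\|e^*_{j,n}\|\le1$ and $e^*_{j,n}(e_{j,n})=1$;
\item[(B2)] $e^*_{j,n}(u)\to0$ as $n\to\infty$, for every $j$ and every $u\in Y$;
\item[(B3)] $\theta e_{j,n}\in W_j$ for $|\theta|\le1$, and $\|w\|\le M$ for $w\in W_j$;
\item[(B4)] $e^*_{i,m}$ vanishes on $W_j$ whenever $i\ne j$.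
\end{enumerate}
To a block system we attach the set and the functions
\begin{equation}\label{eq:blockD}
D=\Big\{\sum_{j\ge1}2^{-j}w_j:\ w_j\in W_j\Big\},\qquad f_j(u)=\inf_{n\ge1}\Big(|e^*_{j,n}(u)-4^{-j}|+\frac{4^{-j}}n\Big).
\end{equation}
The series converge absolutely by (B3), and $\|v\|\le M$ for $v\in D$.

\begin{lemma}\label{lem:blocks}
Let a block system in $Y$, a number $\ell>0$ and signs $\sigma_j\in\{1,-1\}$ be given. Then $f=\ell\sum_{j\ge1}\sigma_j2^{-j}f_j$ is a well-defined $\ell$-Lipschitz function on $Y$. If $\sigma_j=1$ for infinitely many $j$, then $f$ attains its infimum on no set $x+rD$ with $x\in Y$, $r>0$. If $\sigma_j=-1$ for infinitely many $j$, then $f$ attains its supremum on no such set.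
\end{lemma}

\begin{proof}
The terms in the infimum defining $f_j(u)$ are positive, and by (B2) they tend to $4^{-j}$. As in Example~\ref{ex:oneblock} this gives $0<f_j\le4^{-j}$, so the series for $f$ converges. By (B1) each term changes by at most $\|u-u'\|$ when $u$ is replaced by $u'$, and so does their infimum. Hence $f_j$ is $1$-Lipschitz, and $f$ is Lipschitz with constant $\ell\sum_j2^{-j}=\ell$.

Let $y=x+r\sum_i2^{-i}w_i$ with $w_i\in W_i$ be any point of $x+rD$, and let $j$ be any index with $2^j\ge2/r$. We find $y'\in x+rD$ with
\begin{equation}\label{eq:reset}
f_j(y')<f_j(y),\qquad f_i(y')=f_i(y)\quad(i\ne j).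
\end{equation}
Since $f_j(y)>0$, and by (B2) applied to $x$, there is $n$ with $4^{-j}/n<f_j(y)$ and $|e^*_{j,n}(x)|\le4^{-j}$. Put
\[
\theta=\frac{2^j}{r}\big(4^{-j}-e^*_{j,n}(x)\big),\qquad\text{so that}\qquad|\theta|\le\frac{2^j}{r}\cdot2\cdot4^{-j}=\frac{2}{r\,2^{j}}\le1 .
\]
By (B3), $\theta e_{j,n}\in W_j$, so $y'=x+r\sum_{i\ne j}2^{-i}w_i+r2^{-j}\theta e_{j,n}$ lies in $x+rD$. The difference $y'-y=r2^{-j}(\theta e_{j,n}-w_j)$ is annihilated by every $e^*_{i,m}$ with $i\ne j$, by (B4); hence $f_i(y')=f_i(y)$. By (B4) again $e^*_{j,n}(w_i)=0$ for $i\ne j$, so by (B1)
\[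
e^*_{j,n}(y')=e^*_{j,n}(x)+r2^{-j}\theta=4^{-j},
\]
and therefore $f_j(y')\le4^{-j}/n<f_j(y)$. This proves \eqref{eq:reset}.

By \eqref{eq:reset}, $f(y')-f(y)=\ell\sigma_j2^{-j}\big(f_j(y')-f_j(y)\big)$ has the sign of $-\sigma_j$. If $\sigma_j=1$ for infinitely many $j$, we can choose such a $j$ with $2^j\ge2/r$, and $y$ is not a minimum point. If $\sigma_j=-1$ for infinitely many $j$, the corresponding choice shows that $y$ is not a maximum point.
\end{proof}

\section{The Hilbert space}\label{sec:hilbert}

Return to $Y=\ell_2(\mathbb N\times\mathbb N)$ and the objects \eqref{eq:DB}, \eqref{eq:f}. The set $D$ is the right face, but it has empty interior: if $u\in D$, $\delta>0$ and $2\cdot2^{-j}<\delta$, then adding to $u$ a vector of norm $\delta$ supported in the $j$-th block produces a block of norm greater than $2^{-j}$. So the cylinder $[-1,1]\times D$ is not the ball of an equivalent norm. The set $B$ repairs this. Its slice at height $t$ consists of the points within distance $1-|t|$ of $D$; this is $D$ itself at heights $\pm1$ and contains a round ball at the heights in between. The sides have slope $1$, which is steep enough for a $1$-Lipschitz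 function (Figure~\ref{fig:ball}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.6]
\fill[gray!15] (-0.5,1)--(0.5,1)--(1.5,0)--(0.5,-1)--(-0.5,-1)--(-1.5,0)--cycle;
\draw (0.5,1)--(1.5,0)--(0.5,-1) (-0.5,1)--(-1.5,0)--(-0.5,-1);
\draw[very thick] (-0.5,1)--(0.5,1) (-0.5,-1)--(0.5,-1);
\draw[->] (-1.9,0)--(1.9,0) node[right] {$\lambda$};
\draw[->] (0,-1.25)--(0,1.3) node[above] {$t$};
\node[above right] at (0.5,1) {$(2^{-j},1)$};
\node[below right] at (1.5,0) {$(1+2^{-j},0)$};
\end{tikzpicture}
\caption{The points $(t,\lambda e)$ of the unit ball $B=\{|t|+d_D(u)\le1\}$ in $\mathbb R\oplus\ell_2(\mathbb N\times\mathbb N)$, for a unit vector $e$ supported in the $j$-th block. Here $d_D(\lambda e)=\max(|\lambda|-2^{-j},0)$, so the section is the hexagon $|t|\le1$, $|\lambda|\le2^{-j}+1-|t|$. The flat faces (thick) shrink as $j\to\infty$, while the sides keep slope $1$.}\label{fig:ball}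
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:hilbert}]
\emph{The norm.} The set $D$ is closed, convex and symmetric, contains $0$, and $\|v\|^2\le\sum_j4^{-j}=\frac13$ for $v\in D$. The function $d_D$ is continuous and even. It is convex: for $v,v'\in D$ and $\lambda,\mu\ge0$ with $\lambda+\mu=1$ we have $\lambda v+\mu v'\in D$, so $d_D(\lambda u+\mu u')\le\lambda\|u-v\|+\mu\|u'-v'\|$, and we take the infimum over $v$ and $v'$. Hence $(t,u)\mapsto|t|+d_D(u)$ is continuous, even and convex, and $B$ is closed, symmetric and convex. On $B$ we have $|t|\le1$ and $\|u\|\le1+3^{-1/2}$, so $B$ is bounded. Since $|t|+d_D(u)\le|t|+\|u\|\le\sqrt2\,(t^2+\|u\|^2)^{1/2}$, the set $B$ contains the Hilbert ball of radius $2^{-1/2}$. So $B$ is the closed unit ball of the equivalent norm $\|\cdot\|_B$.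

\emph{The function.} Let $e_{j,n}$ be the unit vectors of $Y$, let $e^*_{j,n}(u)=u_{j,n}$, and let $W_j$ be the set of $u\in Y$ with $\|u\|\le1$ and $u_i=0$ for $i\ne j$. Conditions (B1), (B3), (B4) hold with $M=1$, and (B2) holds because each block is square summable. A vector $u$ has the form $\sum_j2^{-j}w_j$ with $w_j\in W_j$ exactly when $\|2^ju_j\|\le1$ for all $j$, so the set $D$ of \eqref{eq:blockD} is the set $D$ of \eqref{eq:DB}. The function \eqref{eq:f} is that of Lemma~\ref{lem:blocks} with $\ell=1$ and all $\sigma_j=1$. So $f$ is $1$-Lipschitz and attains its infimum on no set $x+rD$.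

\emph{The flat top.} We apply Lemma~\ref{lem:flat} with $e_0=(1,0)$, $\varphi(t,u)=t$, $F=D$, $\ell=1$ and $g=f$. Condition (T1) holds since $d_D=0$ on $D$. For (T2) let $(\tau,w)\in B$. By Proposition~\ref{prop:simple}(a), $w$ has a best approximation $v$ in the closed convex set $D$, and $\tau+\|w-v\|\le|\tau|+d_D(w)\le1$. The lemma shows that $K$ is antiproximinal.
\end{proof}

\begin{remark}
By Theorem~\ref{thm:LK} the norm $\|\cdot\|_B$ cannot have the Kadec--Klee property, and the failure sits on the top face. Since $|t|\le1$ on $B$, we have $\|(t,u)\|_B\ge|t|$, so the points $(1,\frac12e_{1,n})$ and $(1,0)$ of $B$ have norm exactly $1$. The former converge weakly to the latter and stay at Hilbert distance $\frac12$ from it.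
\end{remark}

\section{Reflexive spaces}\label{sec:reflexive}

In a general reflexive space two things must be replaced: the coordinates, and the ball, which now has to stay close to a given one.

\subsection*{A substitute for coordinates}
A sequence $(b_k)$ in a Banach space is \emph{basic} if every $z$ in its closed linear span $Z$ has a unique norm-convergent expansion $z=\sum_ka_kb_k$. The coordinate functionals $b_k^\#\colon z\mapsto a_k$ then belong to $Z^*$, and $\sup_k\|b_k\|\,\|b_k^\#\|<\infty$. By Mazur's theorem every infinite-dimensional Banach space contains a basic sequence, and normalizing its terms keeps it basic. Condition (B2) concerns the functionals and all vectors of $Y$, so we choose the functionals first, as a basic sequence in $Y^*$, and obtain the vectors by reflexivity.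

\begin{lemma}\label{lem:biorth}
Let $Y$ be an infinite-dimensional reflexive Banach space. There are $M\ge1$, $c_k\in Y$ and $b_k\in Y^*$ $(k\in\mathbb N)$ with $\|b_k\|=1$, $\|c_k\|\le M$, $b_m(c_k)=\delta_{mk}$, and $b_k(u)\to0$ for every $u\in Y$.
\end{lemma}

\begin{proof}
Let $(b_k)$ be a normalized basic sequence in $Y^*$ with closed span $Z$, and choose $M\ge1$ with $\|b_k^\#\|\le M$ for all $k$. By the Hahn--Banach theorem $b_k^\#$ extends to a functional on $Y^*$ of the same norm, and by reflexivity this functional is evaluation at some $c_k\in Y$ with $\|c_k\|\le M$. Thus $b_m(c_k)=b_k^\#(b_m)=\delta_{mk}$.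

The dual $Y^*$ is reflexive, so every subsequence of $(b_k)$ has a further subsequence $(b_{k_i})$ with a weak limit $z$. The closed subspace $Z$ is weakly closed, so $z\in Z$. For each $m$ we have $b_m^\#(z)=z(c_m)=\lim_ib_{k_i}(c_m)=0$, so the expansion of $z$ vanishes and $z=0$. Hence $b_k\to0$ weakly, and in particular $b_k(u)\to0$ for $u\in Y$.
\end{proof}

\subsection*{Proof of Theorem~\ref{thm:reflexive}}
Let $B_0$ be the closed unit ball of $\|\cdot\|$. Choose a unit vector $e_0$ and, by the Hahn--Banach theorem, $\varphi\in X^*$ with $\|\varphi\|=\varphi(e_0)=1$. Then $Y=\ker\varphi$ is a closed hyperplane with $X=\mathbb Re_0\oplus Y$. It is infinite-dimensional, and it is reflexive as a closed subspace of a reflexive space.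

\emph{Step 1: the block system.} Take $M$, $c_k$, $b_k$ from Lemma~\ref{lem:biorth} and relabel them by a bijection between $\mathbb N$ and $\mathbb N\times\mathbb N$ as $e_{j,n}$, $e^*_{j,n}$. Let $W_j$ be the closed convex hull of $\{\pm e_{j,n}:n\ge1\}$. Then (B1) holds. For fixed $j$ and $u$, the numbers $e^*_{j,n}(u)$, $n\ge1$, are terms with distinct indices of the null sequence $(b_k(u))$, which gives (B2). For (B3), $\theta e_{j,n}$ is a convex combination of $\pm e_{j,n}$, and $W_j\subseteq MB_0$. For (B4), the kernel of $e^*_{i,m}$ is closed, convex and contains all $\pm e_{j,n}$ when $i\ne j$. Let $D$ and $f_j$ be as in \eqref{eq:blockD}, and put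
\[
\ell=\frac\varepsilon4,\qquad f=\ell\sum_{j\ge1}(-1)^j2^{-j}f_j .
\]
By Lemma~\ref{lem:blocks}, $f$ is $\ell$-Lipschitz and attains neither its infimum nor its supremum on any set $x+rD$. The alternating signs are there to treat $K_+$ and $K_-$ with one function.

The set $D$ is convex and symmetric because each $W_j$ is, and $D\subseteq MB_0\cap Y$. It is also weakly compact; this will make the new ball closed. Each $W_j$ is closed, convex and bounded in the reflexive space $X$, hence weakly compact, so $\prod_jW_j$ is compact by Tychonoff's theorem. The map $(w_j)\mapsto\sum_j2^{-j}w_j$ from this product onto $D$ is continuous into the weak topology, because for each $x^*\in X^*$ the series $\sum_j2^{-j}x^*(w_j)$ of continuous functions converges uniformly.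

\emph{Step 2: the norm.} We want a ball near $B_0$ with a flat top and with sides that fall away from the top at a definite rate. To get this, shrink $B_0$ slightly, so that it stays below height $1-\varepsilon$, and attach small copies of $D$ at heights $\pm1$. Let $\eta=\varepsilon/M$ and $F=\eta D$, so that $F\subseteq\varepsilon B_0\cap Y$, and let $B$ be the convex hull of
\[
A_1=e_0+F,\qquad A_2=-(e_0+F),\qquad A_3=(1-\varepsilon)B_0 .
\]
Since the $A_i$ are convex, $B$ is the set of all $\alpha a_1+\beta a_2+\gamma a_3$ with $a_i\in A_i$ and $(\alpha,\beta,\gamma)$ in the simplex $\Delta=\{\alpha,\beta,\gamma\ge0,\ \alpha+\beta+\gamma=1\}$. The $A_i$ are weakly compact, so $B$ is the image of the compact space $\Delta\times A_1\times A_2\times A_3$ under a map that is continuous into the weak topology. Thus $B$ is weakly compact, hence closed. It is symmetric, and $(1-\varepsilon)B_0\subseteq B\subseteq(1+\varepsilon)B_0$. So $\|\cdot\|_B$ is an equivalent norm with closed unit ball $B$, and it satisfies the stated bounds.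

\emph{Step 3: the flat top.} Condition (T1) holds because $A_1\subseteq B$. For (T2) let $z=\tau e_0+w\in B$ with $w\in Y$, and write
\[
z=\alpha(e_0+v)-\beta(e_0+v')+\gamma(1-\varepsilon)b,\qquad v,v'\in F,\quad b\in B_0,\quad(\alpha,\beta,\gamma)\in\Delta .
\]
The weight $1-\alpha=\beta+\gamma$ that $z$ puts outside the top face controls both the loss of height and the horizontal displacement. For the height, $\varphi(b)\le1$ gives
\[
\tau=\varphi(z)=\alpha-\beta+\gamma(1-\varepsilon)\varphi(b)\le\alpha+(1-\alpha)(1-\varepsilon)=1-\varepsilon(1-\alpha).
\]
For the displacement, $w=z-\tau e_0=\alpha v-\beta v'+\gamma(1-\varepsilon)(b-\varphi(b)e_0)$. Since $\|v\|,\|v'\|\le\varepsilon<1$ and $\|b-\varphi(b)e_0\|\le2$,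
\[
\|w-v\|\le(1-\alpha)\|v\|+\beta\|v'\|+2\gamma\le(1-\alpha)+2(\beta+\gamma)=3(1-\alpha).
\]
As $3\ell\le\varepsilon$, we obtain $\tau+\ell\|w-v\|\le1-\varepsilon(1-\alpha)+3\ell(1-\alpha)\le1$. This is where the size of the Lipschitz constant is tied to the size of the perturbation of the norm.

\emph{Step 4: epigraph and hypograph.} The sets $x+rF=x+(r\eta)D$ are among those of Step~1, so Lemma~\ref{lem:flat} with $g=f$ shows that $K_+$ is antiproximinal. For the hypograph, reflect in the origin:
\[
-K_-=\{te_0+u:\ u\in Y,\ t\ge g(u)\},\qquad g(u)=-f(-u).
\]
The function $g$ is $\ell$-Lipschitz. Since $F=-F$, the map $u\mapsto-u$ sends $x+rF$ onto $-x+rF$, where $f$ has no maximum; so $g$ has no minimum on $x+rF$. By Lemma~\ref{lem:flat}, $-K_-$ is antiproximinal, and so is $K_-$, because $z\mapsto-z$ is an isometry.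

\emph{Step 5: the graph.} The set $G$ is closed, contains $f(0)e_0$, and is not $X$. Let $z\notin G$. Then $z\notin K$ for $K=K_+$ or $K=K_-$; fix such a $K$. The continuous function $\Phi(te_0+u)=t-f(u)$ has zero set $G$, and for $k\in K$ the value $\Phi(k)$ is zero or has the sign opposite to that of $\Phi(z)\ne0$. So the segment from $z$ to $k$ contains a point of $G$, which is no farther from $z$ than $k$. Hence $d_G(z)\le d_K(z)$, and equality holds since $G\subseteq K$ (distances in $\|\cdot\|_B$). A best approximation to $z$ in $G$ would therefore be a best approximation in $K$, which does not exist by Step~4. This completes the proof of Theorem~\ref{thm:reflexive}. \hfill$\square$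

\medskip
Infinite dimension entered through Mazur's theorem. Reflexivity was used to realize the coordinate functionals as vectors of $Y$, to obtain (B2), and to make $B$ closed, so that every vector of $\|\cdot\|_B$-norm at most $1$ has the representation used in Step~3. Without reflexivity no construction is needed, by Proposition~\ref{prop:simple}(b).

\section{Classification and sharpness}\label{sec:class}

\begin{proof}[Proof of Corollary~\ref{cor:class}]
Statement (3) implies (2). If $\dim X<\infty$, then by Proposition~\ref{prop:simple}(a), applied to any equivalent norm, every point has a best approximation in every nonempty closed set; so (2) implies (1). Now assume (1) and let $\delta>0$. If $X$ is not reflexive, the given norm works by Proposition~\ref{prop:simple}(b). If $X$ is reflexive, choose $\varepsilon\in(0,1)$ with $(1-\varepsilon)^{-1}\le1+\delta$. Then also $1+\varepsilon\le(1-\varepsilon)^{-1}\le1+\delta$, since $1-\varepsilon^2\le1$, and the norm of Theorem~\ref{thm:reflexive} works.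
\end{proof}

In (3) one cannot in general take $\delta=0$. On an infinite-dimensional Hilbert space there are, for every $\delta>0$, norms within a factor $1+\delta$ of the Hilbert norm that have an antiproximinal set. The Hilbert norm itself has none, nor does any Kadec--Klee norm on a reflexive space: by Theorem~\ref{thm:LK}, for every closed $K$ with $\emptyset\ne K\ne X$ the points with a best approximation are dense in the nonempty set $X\setminus K$.

\begin{thebibliography}{9}
\bibitem{Hag} Hadi Haghshenas, \emph{Proximinal and Cebysev Sets in Normed Linear Spaces}, arXiv:0907.1995 (2009).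
\end{thebibliography}
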